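\title{Large-spin decay of $\{3nj\}$-symbols with equal spins}

\begin{abstract}
Let $\Gamma$ be a connected trivalent graph with $2n\ge4$ vertices, and let $\{3nj\}$ be its $SU(2)$ spin-network evaluation with the same spin $j$ on every edge. Put $d=2j+1$. We prove that if $\Gamma$ is simple and bridgeless, then $|\{3nj\}|\le C d^{-n+1/2}(\log d)^{1/2}$ with an absolute constant $C$, and that $|\{3nj\}|\le Cd^{-n}\log d$ unless $\Gamma$ is $K_4$ or $K_{3,3}$. In particular, the conjectured bound $d^{-n+1-\alpha}$ for graphs without 2-edge cuts holds for every $\alpha<\frac12$. The tetrahedron and the prisms show in what sense the exponents are optimal. The proof builds the network one vertex at a time between two induced cycles, and bounds the norm of a cycle through a three-term recurrence for the eigenvalues of one invariant operator.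
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The problem}

Let $j\ge1$ be an integer and let $d=d_j=2j+1$ be the dimension of the spin-$j$ representation of $SU(2)$. Only integer spins occur, because three equal spins $j$ can be coupled only when $3j$ is an integer. Let $\Gamma$ be a connected trivalent (cubic) graph with $2n$ vertices and hence $3n$ edges; for the moment loops and multiple edges are allowed. Choose a cyclic ordering of the three half-edges at each vertex and an orientation of each edge. Give each half-edge a magnetic index in $\{-j,\dots,j\}$. Place the Wigner $3j$-symbol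
\[
w_{m_1m_2m_3}=\begin{pmatrix} j&j&j\\ m_1&m_2&m_3\end{pmatrix}
\]
at each vertex, where $m_1,m_2,m_3$ are the indices of its half-edges, and place
\[
\varepsilon_{mm'}=(-1)^{j-m}\,\delta_{m',-m}
\]
on each edge, where $m$ is the index at its source and $m'$ the index at its target. The sum over all magnetic indices of the product of these factors is the \emph{$\{3nj\}$-symbol} of $\Gamma$. We write it as $[\Gamma]$. It is well defined up to an overall sign, which depends on the choices made and plays no role here. The \emph{theta graph} (two vertices joined by three edges, $n=1$) evaluates to $\pm1$, and the tetrahedron $K_4$ ($n=2$) evaluates, up to sign, to the $\{6j\}$-symbol with six equal entries $j$.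

A \emph{2-edge cut} is a pair of edges whose deletion disconnects the graph, and $\Gamma$ is \emph{2-particle irreducible} (2PI) if it has no 2-edge cut. The following problem is posed in \cite{Nador}.

\medskip
\noindent\textbf{Conjecture.} \emph{Let $\Gamma$ be a connected 2PI trivalent graph with $2n$ vertices, $n\ge2$. Then there is a real number $\alpha>0$, possibly depending on $\Gamma$, such that}
\begin{equation}\label{eq:conj}
|[\Gamma]|\le d^{-n+1-\alpha}\qquad\text{\emph{for all sufficiently large} } j .
\end{equation}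
\medskip

We call $\alpha>0$ \emph{admissible} for $\Gamma$ if \eqref{eq:conj} holds.

\subsection{Why the exponent $-n+1$ is the benchmark}

Consider the normalized value $\delta(\Gamma)=d^{\,n-1}|[\Gamma]|$. It has three properties. First, $\delta(\Gamma)\le1$ for every $\Gamma$ (Corollary~\ref{cor:baseline}; a graph with a bridge has $\delta=0$). Second, $\delta=1$ for the theta graph. Third, $\delta$ is multiplicative: if two edges separate $\Gamma$ into two sides, and $\Gamma_A,\Gamma_B$ are obtained by closing up each side with one new edge, then $\delta(\Gamma)=\delta(\Gamma_A)\delta(\Gamma_B)$ (Lemma~\ref{lem:cuts}). So the maximal order $d^{-n+1}$ is attained by every graph that splits along 2-edge cuts into theta graphs, and the question whether any other graph can compete reduces to graphs that cannot be split. The Conjecture says that every such graph other than theta is smaller by a power of $d$.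

One can also guess the power. The bound $\delta\le1$ comes from building $\Gamma$ one vertex at a time: each vertex acts as a linear map of norm $d^{-1/2}$, except the first and the last, which contribute a factor $1$. If all $2n$ vertices contributed $d^{-1/2}$, the bound would be $d^{-n}$, which is $\alpha=1$; if only one of the two ends could be repaired, the bound would be $d^{-n+1/2}$, which is $\alpha=\frac12$. Both guesses are correct up to logarithms: an end can be repaired by replacing the single vertex with a cycle, and both ends can be repaired when $\Gamma$ has two disjoint cycles.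

\subsection{Results}

If $\Gamma$ has a bridge, then $[\Gamma]=0$ (Lemma~\ref{lem:cuts}) and there is nothing to prove. So let $\Gamma$ be bridgeless, 2PI, with $n\ge2$. It has no loop, because the third edge at the vertex of a loop is a bridge. It has no multiple edge: if $u,v$ were joined by two edges, then the remaining edges at $u$ and at $v$ would be distinct (otherwise $\Gamma$ is the theta graph), and they would separate $\{u,v\}$ from the other vertices. Hence it suffices to treat graphs that are \emph{simple, connected and bridgeless}. This is the only use of the 2PI hypothesis.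

Throughout, $C,c>0$ are absolute constants that may change from line to line, and $\log$ is the natural logarithm, so that $\log d\ge\log3>1$.

\begin{theorem}\label{thm:one}
There is an absolute constant $C$ such that for every simple connected bridgeless cubic graph $\Gamma$ with $2n\ge4$ vertices and all $j\ge1$,
\[
|[\Gamma]|\le C\,d^{-n+1/2}(\log d)^{1/2}.
\]
Hence the Conjecture holds, with any $\alpha\in(0,\frac12)$.
\end{theorem}

\begin{theorem}\label{thm:two}
If moreover $\Gamma\ne K_4,K_{3,3}$, then $|[\Gamma]|\le C\,d^{-n}\log d$, so every $\alpha\in(0,1)$ is admissible.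
\end{theorem}

For multigraphs these bounds give a dichotomy. A \emph{bubble} is a pair of vertices $u,v$ joined by exactly two edges; to \emph{remove} it is to replace the double edge and the two outer edges at $u$ and $v$ by one edge.

\begin{theorem}\label{thm:dich}
Let $\Gamma$ be a connected bridgeless cubic multigraph with $2n$ vertices. Remove bubbles as long as possible, stopping at the theta graph. If one ends at the theta graph, then $|[\Gamma]|=d^{-n+1}$ exactly. Otherwise one ends at a simple graph $\Gamma^*$ and $|[\Gamma]|\le Cd^{-n+1/2}(\log d)^{1/2}$; if $\Gamma^*\ne K_4,K_{3,3}$, then $|[\Gamma]|\le Cd^{-n}\log d$.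
\end{theorem}

The \emph{prism} over the $n$-gon consists of two $n$-cycles $u_1\cdots u_n$, $v_1\cdots v_n$ and the edges $u_iv_i$; for $n=4$ it is the cube. Let $P_x$ be the Legendre polynomial of degree $x$.

\begin{theorem}\label{thm:sharp}
\begin{itemize}
\item[(i)] For $\Gamma=K_4$ the admissible $\alpha$ are exactly those in $(0,\frac12)$.
\item[(ii)] For the prism $\Gamma$ over the $n$-gon, $n\ge5$,
\[
d^{\,n}|[\Gamma]|\longrightarrow\sigma_n=\sum_{x\ge0}(2x+1)P_x(\tfrac12)^n\ \ge\ \frac{32}{9\pi^2}\qquad(j\to\infty).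
\]
For the cube, $c\,d^{-4}\log d\le|[\Gamma]|\le C\,d^{-4}\log d$ for large $j$. So for each $n\ge4$ no $\alpha>1$ is admissible for all 2PI graphs with $2n$ vertices.
\end{itemize}
\end{theorem}

The exact order for $K_{3,3}$ is not determined here; Theorem~\ref{thm:one} covers it. Theorems~\ref{thm:one}--\ref{thm:dich} use only standard facts about representations of $SU(2)$ and $3j$-symbols, and Whitney's ear decomposition. Theorem~\ref{thm:sharp}(i) also uses Roberts' theorem \cite{Roberts}.

Sections~\ref{sec:tensor}--\ref{sec:graphs} reduce the upper bounds to one analytic statement, the bound on the norm of a cycle in Proposition~\ref{prop:cycle}. Sections~\ref{sec:phi} and~\ref{sec:mu} prove that bound, and Section~\ref{sec:sharp} proves Theorem~\ref{thm:sharp}.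

\section{The network as a contraction of one real tensor}\label{sec:tensor}

\subsection{Facts from representation theory}

For an integer $x\ge0$ let $V_x$ be the irreducible representation of spin $x$, and put $d_x=2x+1=\dim V_x$ and $J_x=x(x+1)$. We write $J=J_j=(d^2-1)/4$. On a unitary representation the spin operators $S_1,S_2,S_3$ are Hermitian and satisfy $[S_1,S_2]=iS_3$ and its cyclic permutations; on $V_x$ they satisfy $\sum_iS_i^2=J_x$; on a tensor product they are the sums of the spin operators of the factors. The Clebsch--Gordan rule states that $V_x\otimes V_y=\bigoplus_{z=|x-y|}^{x+y}V_z$, each summand occurring once. Consequently the space of invariant vectors is zero in $V_j$ and one-dimensional in $V_j^{\otimes2}$ and in $V_j^{\otimes3}$; and, by Schur's lemma, an operator on $V_j\otimes V_j$ that commutes with the group is a scalar on each summand $V_x$, $0\le x\le 2j$.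

Let $\rho$ be the matrix form of $V_j$ in the magnetic basis. The $3j$-symbol $w$ is real, vanishes unless $m_1+m_2+m_3=0$, is unchanged under cyclic permutations of its indices, and is multiplied by $(-1)^{3j}$ under a transposition and under $(m_1,m_2,m_3)\mapsto(-m_1,-m_2,-m_3)$. It satisfies $\sum_{m_2,m_3}w_{mm_2m_3}w_{m'm_2m_3}=\delta_{mm'}/d$. Both $w$ and $\varepsilon$ are invariant: $\rho(g)^{\otimes3}w=w$ and $\rho(g)^T\varepsilon\rho(g)=\varepsilon$.

\subsection{The real form}

We want to estimate pieces of the network in Euclidean norm and to recognize the square of such a norm as a network again. For this the pairing on the edges should be the Kronecker $\delta$ and the vertex tensor should be real. A change of basis achieves both. Let $V=\mathbb C^d$ with basis $e_1,\dots,e_d$.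

\begin{lemma}\label{lem:real}
There are a real tensor $T=(T_{abc})\in V^{\otimes3}$ and a representation $D$ of $SU(2)$ on $V$ by real orthogonal matrices, equivalent to $V_j$, with the following properties.
\begin{itemize}
\item[(i)] $[\Gamma]$ is obtained by giving each edge one index in $\{1,\dots,d\}$, placing $T$ at each vertex, and summing over all indices.
\item[(ii)] $T$ is totally symmetric if $j$ is even and totally antisymmetric if $j$ is odd.
\item[(iii)] $D(g)^{\otimes3}T=T$ for all $g$.
\item[(iv)] We have
\begin{equation}\label{eq:orth}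
\sum_{a,b,c}T_{abc}^2=1,\qquad \sum_{b,c}T_{abc}T_{a'bc}=\frac{\delta_{aa'}}d .
\end{equation}
\end{itemize}
\end{lemma}

\begin{proof}
Since $j$ and $m$ are integers, $(-1)^{j-m}=(-1)^{j+m}$. Hence $\varepsilon$ is real and symmetric, and $\varepsilon^2=1$. Write $\varepsilon=O^T\Sigma O$ with $O$ real orthogonal and $\Sigma$ diagonal with entries $\pm1$, and let $U=\Sigma^{1/2}O$, where $\Sigma^{1/2}$ has entries $1$ and $i$. Then $U$ is unitary and $\varepsilon=U^TU$. Put $T=U^{\otimes3}w$ and $D(g)=U\rho(g)U^{-1}$. Substituting $\varepsilon_{mm'}=\sum_aU_{am}U_{am'}$ on every edge and absorbing each factor $U$ into the adjacent vertex gives (i). Properties (ii) and (iii) pass from $w$ to $T$.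

Unitarity gives $\bar U=(U^T)^{-1}$, and $\varepsilon=\varepsilon^{-1}=U^{-1}(U^T)^{-1}$ gives $(U^T)^{-1}=U\varepsilon$. So $\bar T=U^{\otimes3}\varepsilon^{\otimes3}w$, and
\[
(\varepsilon^{\otimes3}w)_{m_1m_2m_3}=\prod_i(-1)^{j-m_i}\,w_{-m_1,-m_2,-m_3}=(-1)^{3j}w_{-m_1,-m_2,-m_3}=w_{m_1m_2m_3}.
\]
Thus $T$ is real. The matrix $D$ is unitary and $D^TD=(U^T)^{-1}\rho^T\varepsilon\rho\,U^{-1}=(U^T)^{-1}\varepsilon U^{-1}=1$, so $D$ is real orthogonal. Finally, the orthogonality of $w$ and the unitarity of $U$ give $\sum_{b,c}T_{abc}\bar T_{a'bc}=\delta_{aa'}/d$. As $T$ is real, this is the second identity in \eqref{eq:orth}, and its trace is the first.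
\end{proof}

\begin{example}\label{ex:j1}
For $j=1$ a totally antisymmetric tensor on $\mathbb C^3$ is a multiple of the sign tensor $\epsilon_{abc}$, so $T=\pm\epsilon/\sqrt6$, and $[\Gamma]$ is $6^{-n}$ times a signed count of the proper 3-edge-colorings of $\Gamma$. The six colorings of $K_4$ differ by permutations of the colors, which multiply each of the four vertex factors by the same sign. So $|[K_4]|=6/36=1/6$ and $\delta(K_4)=\frac12$.
\end{example}

For a set $A$ of vertices, the \emph{legs} of $A$ are the edges with exactly one end in $A$. Let $[A]$ be the tensor with one free index for each leg, obtained by placing $T$ at the vertices of $A$ and summing over the indices of the edges inside $A$. By (ii) it is defined up to a global sign. It is real, and it is invariant under $D$ acting on all legs: apply (iii) at every vertex of $A$, and cancel the two factors $D$ on each inner edge by $D^TD=1$. If $V(\Gamma)=A\sqcup B$, then $A$ and $B$ have the same legs and $[\Gamma]=\pm\langle[A],[B]\rangle$. We write $\|\cdot\|$ for the Euclidean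 norm of tensors and for the operator norm of linear maps.

\begin{lemma}\label{lem:cuts}
Let $V(\Gamma)=A\sqcup B$.
\begin{itemize}
\item[(i)] If $A$ has exactly one leg, then $[\Gamma]=0$.
\item[(ii)] If $A$ has exactly two legs, let $\Gamma_A$ be the cubic graph on $A$ obtained by joining the two legs into one edge, and define $\Gamma_B$ in the same way. Then $[\Gamma]=\pm[\Gamma_A][\Gamma_B]/d$.
\item[(iii)] If $\Gamma'$ arises from $\Gamma$ by removing a bubble, then $[\Gamma]=\pm[\Gamma']/d$.
\end{itemize}
\end{lemma}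

\begin{proof}
(i) $[A]$ is an invariant vector of $V_j$, hence zero. (ii) The tensor $\delta_{ab}$ is invariant because $D$ is orthogonal, so it spans the invariants of $V\otimes V$. Thus $[A]=s\,\delta$ and $[B]=t\,\delta$ with scalars $s,t$, and $[\Gamma_A]=\pm sd$, $[\Gamma_B]=\pm td$, $[\Gamma]=\pm std$. (iii) Take $A=\{u,v\}$; then $\Gamma_A$ is the theta graph, of value $\pm\sum T_{abc}^2=\pm1$, and $\Gamma_B=\Gamma'$.
\end{proof}

\section{Sweeping through the graph}\label{sec:sweep}

Define $\tau:V\to V\otimes V$ by $\tau e_a=\sum_{b,c}T_{abc}\,e_b\otimes e_c$. The second identity in \eqref{eq:orth} reads $\tau^T\tau=d^{-1}$, so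
\[
\|\tau\|=\|\tau^T\|=d^{-1/2}.
\]
A vertex with one incoming and two outgoing edges acts as $\tau$, and a vertex with two incoming edges and one outgoing edge acts as $\tau^T$. A vertex with no incoming or no outgoing edge acts as $T$ itself, of norm $1$, and gains nothing. This is the content of the next lemma.

\begin{lemma}[Sweeping]\label{lem:sweep}
Let $\Gamma$ be a loopless cubic multigraph and $V(\Gamma)=A\sqcup\{v_1,\dots,v_M\}\sqcup B$ with $M\ge0$. Suppose that each $v_i$ has an edge to $A\cup\{v_1,\dots,v_{i-1}\}$ and an edge to $\{v_{i+1},\dots,v_M\}\cup B$. Then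
\[
|[\Gamma]|\le d^{-M/2}\,\|[A]\|\,\|[B]\| .
\]
\end{lemma}

\begin{proof}
Let $A_i=A\cup\{v_1,\dots,v_i\}$. The number $r$ of edges from $v_i$ to $A_{i-1}$ is $1$ or $2$. Up to sign, $[A_i]$ arises from $[A_{i-1}]$ by applying $\tau$ to one leg ($r=1$) or $\tau^T$ to two legs ($r=2$), and the identity to the other legs. Hence $\|[A_i]\|\le d^{-1/2}\|[A_{i-1}]\|$. Now apply the Cauchy--Schwarz inequality to $[\Gamma]=\pm\langle[A_M],[B]\rangle$.
\end{proof}

Orders of the required kind exist in 2-connected graphs. Call a multigraph \emph{2-connected} if it has at least three vertices, is connected, and stays connected after the deletion of any one vertex. Whitney's ear decomposition theorem states that a simple 2-connected graph can be built from any of its cycles by successively adding \emph{ears}: paths, possibly consisting of one edge, whose two ends are distinct vertices already present and whose interior vertices are new.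

\begin{lemma}\label{lem:st}
Let $H$ be a 2-connected multigraph with an edge $st$, $s\ne t$. The vertices of $H$ can be ordered with $s$ first and $t$ last so that every other vertex has an earlier and a later neighbor.
\end{lemma}

\begin{proof}
Discard parallel edges. The vertex $s$ has a neighbor $u\ne t$, since otherwise $t$ would be a cut vertex, and a path from $u$ to $t$ in $H-s$ closes up to a cycle through the edge $st$. Order this cycle along its path from $s$ to $t$ that avoids the edge $st$. Add the ears one at a time. For an ear with ends $p$ before $q$, insert its interior vertices immediately after $p$, in their order from $p$ to $q$. Each new vertex has its predecessor on the ear earlier and its successor on the ear later. The old vertices keep their relative order, $s$ stays first, and $t$ stays last because $p\ne t$.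
\end{proof}

We also need the following remark, in which bridgelessness enters:
\begin{equation}\label{eq:minusv}
\text{if $\Gamma$ is connected, bridgeless and cubic, then $\Gamma-v$ is connected for every vertex $v$.}
\end{equation}
Indeed, every component of $\Gamma-v$ receives at least one of the three edges at $v$; if there were two or more components, one of them would receive exactly one, and that edge would be a bridge.

\begin{corollary}\label{cor:baseline}
Every connected bridgeless cubic multigraph with $2n$ vertices satisfies $|[\Gamma]|\le d^{-n+1}$.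
\end{corollary}

\begin{proof}
For $n=1$ the graph is theta. For $n\ge2$ it is loopless, and 2-connected by \eqref{eq:minusv}. Order it by Lemma~\ref{lem:st} from $s$ to a neighbor $t$, and apply Lemma~\ref{lem:sweep} with $A=\{s\}$, $B=\{t\}$, $M=2n-2$ and $\|[A]\|=\|[B]\|=\|T\|=1$.
\end{proof}

To improve on this we need end pieces $B$ with $\|[B]\|$ of order $d^{-|B|/2}$. A cycle $\gamma$ in $\Gamma$ is \emph{induced} if no edge outside $\gamma$ joins two of its vertices. In a cubic graph an induced $k$-cycle has $k$ legs, one at each vertex, and $[\gamma]:=[V(\gamma)]$ depends only on $k$. Adding its vertices one at a time, as in the proof of Lemma~\ref{lem:sweep}, gives only $\|[\gamma]\|\le d^{-(k-1)/2}$. The truth is smaller by the factor $d^{-1/2}$ that we are looking for.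

\begin{proposition}[Norm of a cycle]\label{prop:cycle}
There is an absolute constant $C_0$ such that for every induced $k$-cycle $\gamma$ and all $j\ge1$,
\[
\|[\gamma]\|\le C_0\,d^{-k/2}\quad(k=3\text{ or }k\ge5),\qquad \|[\gamma]\|\le C_0\,d^{-2}(\log d)^{1/2}\quad(k=4).
\]
\end{proposition}

The proof is completed in Section~\ref{sec:mu}. For $k=2$ nothing of this kind holds: a bubble has tensor $\pm\delta_{aa'}/d$, of norm exactly $d^{-1/2}=d^{-(k-1)/2}$. This is why the graph must be simple.

\begin{example}\label{ex:K33}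
Let $K_{3,3}$ have vertex classes $\{a,b,c\}$ and $\{1,2,3\}$; here $n=3$ and Corollary~\ref{cor:baseline} gives $d^{-2}$. The 4-cycle $\gamma=a\,1\,b\,2$ is induced, and the remaining vertices $c$ and $3$ are adjacent. Start from $A=\{c\}$, of norm $1$. The vertex $v_1=3$ has one edge back to $c$ and two edges forward to $a$ and $b$, so it acts as $\tau$. The four legs of $\{c,3\}$ are the legs of $\gamma$. Therefore
\[
|[K_{3,3}]|\le d^{-1/2}\,\|[\gamma]\|\le C_0\,d^{-5/2}(\log d)^{1/2},
\]
which is Theorem~\ref{thm:one} for this graph. A second cycle does not fit: cycles of $K_{3,3}$ have at least four vertices. In the cube, two opposite faces are disjoint induced 4-cycles that cover all vertices, and Lemma~\ref{lem:sweep} with $M=0$ gives $C_0^2\,d^{-4}\log d$, which is Theorem~\ref{thm:two}.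
\end{example}

\section{Choosing the cycles; proof of the upper bounds}\label{sec:graphs}

In Lemmas~\ref{lem:nonsep} and~\ref{lem:two} the graph $\Gamma$ is simple, connected, bridgeless and cubic, with $2n$ vertices. To sweep toward a cycle $\gamma$ we contract it to a vertex and apply Lemma~\ref{lem:st}. The contracted graph is 2-connected only if $\Gamma-V(\gamma)$ is connected, and Proposition~\ref{prop:cycle} needs $\gamma$ to be induced. Both properties come from one extremal choice.

\begin{lemma}\label{lem:nonsep}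
Let $F\subset\Gamma$ be a nonempty connected subgraph such that $\Gamma-V(F)$ contains a cycle. Then there is an induced cycle $\gamma$ in $\Gamma-V(F)$ such that $\Gamma-V(\gamma)$ is connected.
\end{lemma}

\begin{proof}
Among the cycles $\gamma$ that avoid $V(F)$, choose one for which the component $\mathcal K$ of $\Gamma-V(\gamma)$ containing $F$ has the most vertices. Each vertex of $\gamma$ has exactly one edge not in $\gamma$; call it the \emph{spoke} of the vertex. As $\Gamma$ is connected, the spoke of some vertex $a$ of $\gamma$ goes to $\mathcal K$.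

Suppose that some spoke does not go to $\mathcal K$. Then it is a chord of $\gamma$, or it goes to another component $\mathcal K'$. In the first case let $w,w'$ be the ends of the chord and let $\pi$ be the chord. In the second case at least two spokes go to $\mathcal K'$, since a single one would be a bridge; let $w\ne w'$ be vertices of $\gamma$ with such spokes, and let $\pi$ be a path from $w$ to $w'$ with interior in $\mathcal K'$. In both cases $a\notin\{w,w'\}$, because the spoke of $a$ goes to $\mathcal K$. Let $\gamma'$ be the union of $\pi$ and the arc of $\gamma$ from $w$ to $w'$ that does not contain $a$. As $\Gamma$ is simple, $\gamma'$ is a cycle with at least three vertices. It avoids the connected set $\mathcal K\cup\{a\}$, so it avoids $V(F)$, and the component of $\Gamma-V(\gamma')$ containing $F$ contains $\mathcal K\cup\{a\}$. This contradicts the choice of $\gamma$.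

So all spokes go to $\mathcal K$. Then $\gamma$ has no chord, and $\Gamma-V(\gamma)=\mathcal K$, because any other component would be joined to $\gamma$ by a spoke.
\end{proof}

\begin{lemma}\label{lem:two}
If $n\ge3$ and $\Gamma\ne K_{3,3}$, then $\Gamma$ has two vertex-disjoint cycles.
\end{lemma}

\begin{proof}
Let $g$ be the girth, the length of a shortest cycle. We claim that $g\le n$. For $g=3$ this is the hypothesis $n\ge3$. Let $g=4$. If $n=3$, the three neighbors of a vertex $v$ are pairwise nonadjacent, so each of them is adjacent to both of the two remaining vertices, and $\Gamma=K_{3,3}$. Hence $n\ge4$. For $g\ge5$ we use the Moore bound. If $g=2r+1$, $r\ge2$, the paths of length at most $r$ from a fixed vertex have distinct endpoints, so $2n\ge1+3(1+2+\dots+2^{r-1})=3\cdot2^r-2\ge4r+2=2g$. If $g=2r$, $r\ge3$, the same count to depth $r-1$ from the two ends of a fixed edge gives $2n\ge2(1+2+\dots+2^{r-1})=2^{r+1}-2\ge4r=2g$. (The last inequalities read $10\ge10$ and $14\ge12$ for the smallest $r$, and the left sides grow by more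 than $4$ at each step.)

Delete the vertices of a shortest cycle. This removes at most $2g$ edges. There remain $2n-g>0$ vertices and at least $3n-2g\ge2n-g$ edges. A nonempty graph with at least as many edges as vertices is not a forest, so a second cycle remains.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:one}]
Fix a vertex $v_0$. The graph $\Gamma-v_0$ has $2n-1$ vertices and $3n-3\ge2n-1$ edges, so it contains a cycle. Lemma~\ref{lem:nonsep} with $F=\{v_0\}$ gives an induced $k$-cycle $\gamma$, $k\ge3$, such that $\mathcal K=\Gamma-V(\gamma)$ is connected and nonempty. We apply Lemma~\ref{lem:sweep} with $A=\{s\}$ for a vertex $s$ of $\mathcal K$ adjacent to $\gamma$, with $B=V(\gamma)$ and $M=2n-k-1$. If $\mathcal K=\{s\}$, then $M=0$ and there is no condition to check. Otherwise contract $\gamma$ to a vertex $t$ and discard the resulting loops. The new multigraph $H$ has at least three vertices and is 2-connected: $H-t=\mathcal K$ is connected, and for $v\ne t$ the graph $H-v$ is a contraction of $\Gamma-v$, which is connected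 by \eqref{eq:minusv}. Lemma~\ref{lem:st} orders the vertices of $\mathcal K-s$ as required. By Proposition~\ref{prop:cycle},
\[
|[\Gamma]|\le d^{-(2n-k-1)/2}\,\|[\gamma]\|\le C_0\,d^{-n+1/2}(\log d)^{1/2}.
\]
For $\alpha<\frac12$ the right side is at most $d^{-n+1-\alpha}$ once $C_0(\log d)^{1/2}\le d^{1/2-\alpha}$. Together with the reduction in Section~\ref{sec:intro}, this proves the Conjecture.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:two}]
The only simple cubic graph with four vertices is $K_4$, so $n\ge3$, and Lemma~\ref{lem:two} gives disjoint cycles $\gamma_1^0,\gamma_2^0$. Lemma~\ref{lem:nonsep} with $F=\gamma_2^0$ gives a cycle $\gamma_1$ disjoint from $\gamma_2^0$. Lemma~\ref{lem:nonsep} with $F=\gamma_1$, which applies because $\gamma_2^0$ avoids $\gamma_1$, gives a cycle $\gamma_2$ disjoint from $\gamma_1$. Both $\gamma_i$ are induced and both $\Gamma-V(\gamma_i)$ are connected. Let $k_1,k_2$ be their lengths, and take $A=V(\gamma_1)$, $B=V(\gamma_2)$, $M=2n-k_1-k_2$. If $M>0$, contract $\gamma_1$ to $s$ and $\gamma_2$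 to $t$, discard loops, and add an edge $st$. The resulting $H$ is 2-connected: $H-s$ and $H-t$ are contractions of $\Gamma-V(\gamma_1)$ and $\Gamma-V(\gamma_2)$, and for any other $v$ the graph $H-v$ is a contraction of $\Gamma-v$ with one edge added. In the order given by Lemma~\ref{lem:st}, the edges from a middle vertex to its earlier and later neighbors are edges of $\Gamma$, since the added edge meets no middle vertex. By Lemma~\ref{lem:sweep} and Proposition~\ref{prop:cycle},
\[
|[\Gamma]|\le d^{-n+(k_1+k_2)/2}\,\|[\gamma_1]\|\,\|[\gamma_2]\|\le C_0^2\,d^{-n}\log d .\qedhere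
\]
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:dich}]
Let $\Gamma'$ arise from $\Gamma$ by removing a bubble $u,v$ with outer edges $uu'$ and $vv'$, and let $e'=u'v'$ be the new edge. Then $\Gamma'$ is connected, since $e'$ replaces any passage through the bubble. For the same reason, if $e\ne e'$ is an edge of $\Gamma'$, then $\Gamma'-e$ is connected because $\Gamma-e$ is. And $\Gamma-uu'$ is $\Gamma'-e'$ with $\{u,v\}$ attached at $v'$, so $e'$ is a bridge only if $uu'$ is. Hence $\Gamma'$ is bridgeless, and therefore loopless. A connected bridgeless cubic multigraph with $n\ge2$ and a multiple edge has a bubble, since a triple edge would make it the theta graph; for $n=1$ it is the theta graph. Each removal lowers $n$ by $1$. So the process ends at theta or at a simple connected bridgeless graph $\Gamma^*$ with $2n^*\ge4$ vertices. By Lemma~\ref{lem:cuts}(iii), $|[\Gamma]|=d^{-(n-1)}$ in the first case and $|[\Gamma]|=d^{-(n-n^*)}|[\Gamma^*]|$ in the second. Apply Theorems~\ref{thm:one} and~\ref{thm:two} to $\Gamma^*$.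
\end{proof}

\section{The cycle operator and its eigenvalues}\label{sec:phi}

\subsection{The norm of a cycle as a spectral sum}

The square of $\|[\gamma]\|$ is the contraction of two copies of $\gamma$ along their legs, that is, a closed ladder with $k$ rungs. It is the trace of the $k$-th power of the operator that adds one rung. Let $T_c$ be the matrix $(T_c)_{ab}=T_{acb}$, so that $T_c^T=(-1)^jT_c$. Identify $V\otimes V$ with $\operatorname{End}(V)$ by $Y\leftrightarrow\sum Y_{ab}\,e_a\otimes e_b$; then $D\otimes D$ acts by $Y\mapsto DYD^T=DYD^{-1}$. Put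
\[
\Phi=\sum_cT_c\otimes T_c,\qquad\text{that is,}\qquad \Phi(Y)=\sum_cT_cYT_c^T .
\]
Let $\Pi_x$ be the orthogonal projector of $V\otimes V$ onto $V_x$, $0\le x\le2j$.

\begin{lemma}\label{lem:spec}
There are real numbers $\mu_0,\dots,\mu_{2j}$ with $\Phi=d^{-1}\sum_x\mu_x\Pi_x$, $\mu_0=1$ and $|\mu_x|\le1$. For an induced $k$-cycle $\gamma$,
\begin{equation}\label{eq:spec}
\|[\gamma]\|^2=d^{-k}\sum_{x=0}^{2j}d_x\,\mu_x^k .
\end{equation}
Moreover $|[K_4]|=|\mu_j|/d$, and $\|[\gamma]\|=|\mu_j|/d$ if $k=3$.
\end{lemma}

\begin{proof}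
The invariance of $T$ reads $\sum_{c'}D_{cc'}\,DT_{c'}D^T=T_c$, or, as $D$ is orthogonal,
\begin{equation}\label{eq:intertw}
DT_{c'}D^T=\sum_cD_{cc'}T_c .
\end{equation}
Hence $(D\otimes D)\Phi(D\otimes D)^T=\sum_{c,c''}(DD^T)_{cc''}\,T_c\otimes T_{c''}=\Phi$, so $\Phi$ is a scalar $\mu_x/d$ on each $V_x$. The scalars are real because $\Phi$ is real and $\Phi^T=\sum_cT_c^T\otimes T_c^T=\Phi$. Both $\Phi$ and $(1\otimes\tau^T)(\tau\otimes1)$ send $e_b\otimes e_{b'}$ to $\sum_{a,a',c}T_{acb}T_{a'cb'}\,e_a\otimes e_{a'}$ (use $T_{bac}=T_{acb}$), so $\|\Phi\|\le1/d$. The identity matrix spans $V_0$, and $\Phi(1)=\sum_cT_cT_c^T=1/d$ by \eqref{eq:orth}. So $\mu_0=1$.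

Going around $\gamma$ gives $[\gamma]_{c_1\dots c_k}=\pm\operatorname{tr}(T_{c_1}\cdots T_{c_k})$ with one global sign. Since $(\operatorname{tr}Y)^2=\operatorname{tr}(Y\otimes Y)$, summing the squares gives $\|[\gamma]\|^2=\operatorname{tr}\Phi^k$, which is \eqref{eq:spec}.

By \eqref{eq:intertw}, $e_c\mapsto T_c$ is an intertwiner $V\to\operatorname{End}(V)$, and it is nonzero. So the $T_c$ span the summand $V_j$, and $\Phi(T_b)=d^{-1}\mu_jT_b$. Since $\sum_b\operatorname{tr}(T_b^TT_b)=1$,
\[
\frac{\mu_j}d=\sum_b\operatorname{tr}\big(T_b^T\Phi(T_b)\big)=\sum_{b,c}\operatorname{tr}(T_b^TT_cT_bT_c^T)=\pm[K_4]: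
\]
the matrix product joins four copies of $T$ in a 4-cycle, and the indices $b$ and $c$ are its two diagonals. Finally, for a triangle $[\gamma]$ is an invariant of $V^{\otimes3}$, hence a multiple of the unit vector $T$, and so $\|[\gamma]\|=|\langle T,[\gamma]\rangle|=|[K_4]|$.
\end{proof}

What size should $\mu_x$ have? Since $\operatorname{tr}(T_cT_{c'})=\pm\delta_{cc'}/d$, we get $\operatorname{tr}\Phi^2=1/d$, that is, $\sum_xd_x\mu_x^2=d$, while $\sum_xd_x=d^2$. So $\mu_x^2$ is $1/d$ in the weighted mean, and $\mu_0^2=1$. The simplest profile compatible with both is $\mu_x^2\approx1/(x+1)$. With it, $\sum_xd_x|\mu_x|^k\approx\sum_x(x+1)^{1-k/2}$ is bounded for $k\ge5$ and of order $\log d$ for $k=4$, as in Proposition~\ref{prop:cycle}. For $k=3$ the sum of absolute values would be of order $d^{1/2}$, which is too large; there we use the last statement of Lemma~\ref{lem:spec} instead, which needs only the single eigenvalue $\mu_j$.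

\subsection{A three-term recurrence}

The matrices $T_c$ have spin $j$ under conjugation. Writing this condition for the first tensor factor of $\Phi$ and decomposing it along the $V_x$ links each $\mu_x$ to its two neighbors.

\begin{lemma}\label{lem:rec}
Put $a_x=x(d^2-x^2)$ and $b_x=d_x(2J-J_x)$. For $0\le x\le2j$,
\begin{equation}\label{eq:rec}
a_{x+1}\mu_{x+1}+a_x\mu_{x-1}=b_x\mu_x .
\end{equation}
Here $a_0=a_d=0$, so the undefined $\mu_{-1}$ and $\mu_d$ do not matter.
\end{lemma}

\begin{proof}
Let $S_1,S_2,S_3$ be the spin operators of $D$. The spin operators of the conjugation action on $\operatorname{End}(V)$ are $Y\mapsto[S_i,Y]$, and the $T_c$ lie in $V_j$, so $\sum_i[S_i,[S_i,T_c]]=JT_c$. With $S_i'=S_i\otimes1$ and $S_i''=1\otimes S_i$ this gives $\sum_i[S_i',[S_i',\Phi]]=J\Phi$. Since $\sum_iS_i'^2=J$, the left side is $2J\Phi-2\sum_iS_i'\Phi S_i'$. Hence $\sum_iS_i'\Phi S_i'=\frac J2\Phi$. Multiply by $d\,\Pi_x$ and take the trace: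
\begin{equation}\label{eq:cxy}
\sum_yc_{xy}\,\mu_y=\tfrac J2\,d_x\,\mu_x,\qquad c_{xy}=\sum_i\operatorname{tr}(\Pi_xS_i'\Pi_yS_i').
\end{equation}
To compute $c_{xy}$, write $S_i'=\frac12(L_i+G_i)$ with $L_i=S_i'+S_i''$ and $G_i=S_i'-S_i''$. The $L_i$ are the spin operators of $V\otimes V$; they preserve each $V_x$, and $\sum_iL_i^2=J_x$ there.

The flip $e_a\otimes e_b\mapsto e_b\otimes e_a$ is an involution commuting with the group, so it is $\pm1$ on each $V_x$, and conjugation by it sends $G_i$ to $-G_i$. Hence $\Pi_xG_i\Pi_x=-\Pi_xG_i\Pi_x=0$, so $\Pi_xS_i'\Pi_x=\frac12\Pi_xL_i$ and $c_{xx}=\frac14J_xd_x$. For $y\ne x$ we have $\Pi_xL_i\Pi_y=0$, so $c_{xy}=\frac14e_{xy}$ with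
\[
e_{xy}=\sum_i\operatorname{tr}(\Pi_xG_i\Pi_yG_i)=e_{yx},\qquad e_{xx}=0 .
\]
The $G_k$ form a vector operator, $[L_i,G_k]=i\sum_l\epsilon_{ikl}G_l$. This says that $e_k\otimes u\mapsto G_ku$ is an intertwiner $V_1\otimes V_y\to V\otimes V$, so its image lies in $V_{y-1}\oplus V_y\oplus V_{y+1}$, and $e_{xy}=0$ for $|x-y|\ge2$. Next, $\sum_i(L_i^2+G_i^2)=2\sum_i(S_i'^2+S_i''^2)=4J$, so $\sum_iG_i^2=4J-J_x$ on $V_x$. Summing $e_{xy}$ over $y$ gives
\[
e_{x,x+1}+e_{x,x-1}=(4J-J_x)d_x=d_x(d^2-1-J_x),
\]
with $e_{0,-1}=e_{2j,2j+1}=0$. On the other hand, $x^3+(x+1)^3=d_x(x^2+x+1)$, so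
\begin{equation}\label{eq:asum}
a_x+a_{x+1}=d_x(d^2-1-J_x).
\end{equation}
Starting from $e_{0,-1}=0=a_0$, induction gives $e_{x-1,x}=a_x$ for $1\le x\le2j$, and $e_{2j,2j+1}=0=a_d$. Now \eqref{eq:cxy}, multiplied by $4$, reads $a_{x+1}\mu_{x+1}+a_x\mu_{x-1}+J_xd_x\mu_x=2Jd_x\mu_x$.
\end{proof}

\begin{example}
At $x=0$ the recurrence reads $4J\mu_1=2J$, so $\mu_1=\frac12$ for every $j$. At $x=1$ it reads $2(4J-3)\mu_2+4J=3(J-1)$, so $\mu_2=-\frac{J+3}{2(4J-3)}$. For $j=1$ the eigenvalues are $1,\frac12,-\frac12$; this agrees with $\Phi(Y)=\frac16\big((\operatorname{tr}Y)1-Y^T\big)$, which follows from $T=\pm\epsilon/\sqrt6$, and $|\mu_1|/d=\frac16$ agrees with Example~\ref{ex:j1}. For $j=2$ we get $\mu_2=-\frac3{14}$ and $|[K_4]|=\frac3{70}$.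
\end{example}

The Legendre polynomials satisfy $P_0=1$ and $(x+1)P_{x+1}(u)+xP_{x-1}(u)=(2x+1)uP_x(u)$. For fixed $x$ and $d\to\infty$ we have $a_x/d^2\to x$ and $b_x/d^2\to\frac12(2x+1)$. By induction on $x$,
\begin{equation}\label{eq:leg}
\mu_x\to P_x(\tfrac12)\qquad(d\to\infty,\ x\text{ fixed}).
\end{equation}
Two consecutive values $P_x(\frac12),P_{x-1}(\frac12)$ cannot both vanish, since the recurrence run downward would then give $P_0=0$.

\section{Bounds on the eigenvalues}\label{sec:mu}

\begin{proposition}\label{prop:mu}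
There are absolute constants $C,c,d_0$ such that for $d\ge d_0$:
\begin{itemize}
\item[(a)] $\mu_x^2\le C/(x+1)$ for $0\le x\le\frac56d$, and $\mu_x^2+\mu_{x-1}^2\ge c/x$ for $1\le x\le\frac56d$;
\item[(b)] $|\mu_x|\le Cd^{-1/3}$ for $\frac56d<x\le2j$, and $\sum_{x>5d/6}\mu_x^4\le Cd^{-1}\log d$.
\end{itemize}
\end{proposition}

\begin{proof}[Proof of Proposition~\ref{prop:cycle} from Proposition~\ref{prop:mu}]
For $d<d_0$, \eqref{eq:spec} and $\sum_xd_x|\mu_x|^k\le d^2\le d_0^2$ suffice. Let $d\ge d_0$. For $k=3$, $\|[\gamma]\|=|\mu_j|/d\le Cd^{-3/2}$ by (a), as $j\le\frac56d$. For the other cases split the sum in \eqref{eq:spec} at $\frac56d$ and use $d_x\le2d$ above that point: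
\[
\sum_xd_x\mu_x^4\le C\sum_{x\le d}\frac1{x+1}+2d\cdot\frac{C\log d}d\le C\log d ,
\]
and for $k\ge5$, since $|\mu_x|\le1$,
\[
\sum_xd_x|\mu_x|^k\le\sum_xd_x|\mu_x|^5\le C\sum_{x\ge0}(x+1)^{-3/2}+2d\cdot Cd^{-1/3}\cdot\frac{\log d}d\le C .\qedhere
\]
\end{proof}

\subsection{The shape of the solution}

Put $v_x=\sqrt{d_x}\,\mu_x$; statement (a) says that $v_x$ has size $1$. Dividing \eqref{eq:rec} by $d^2\sqrt{d_x}$ gives, for $x\ge1$, the symmetric form
\begin{equation}\label{eq:sym}
A_{x+1}v_{x+1}+A_xv_{x-1}=B_xv_x,\qquad A_x=\frac x{\sqrt{4x^2-1}}\Big(1-\frac{x^2}{d^2}\Big),\quad B_x=\frac12-\frac1{2d^2}-\frac{x(x+1)}{d^2}.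
\end{equation}
The coefficients vary slowly. If they are frozen, the solutions are $\lambda^x$ with $A\lambda^2-B\lambda+A=0$; they oscillate with constant amplitude when $|B|<2A$ and are exponential when $|B|>2A$. For $x,d$ large and $y=x/d$ we have $2A-B\approx\frac12$ and $2A+B\approx\frac32-2y^2$. So there is one \emph{turning point}, at $y\approx\frac{\sqrt3}2$, where the two roots merge at $\lambda=-1$. Part (a) treats the range $y\le\frac56<\frac{\sqrt3}2$, at a fixed distance from the turning point. Part (b) treats the approach to the turning point, a window around it, and the region beyond it.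

\subsection{Proof of (a): an almost conserved quadratic form}

Let
\[
E_x=A_x^2(v_x^2+v_{x-1}^2)-A_xB_xv_xv_{x-1}.
\]
With $\xi=A_{x+1}v_{x+1}$ and $\eta=A_xv_{x-1}$, equation \eqref{eq:sym} says $\xi+\eta=B_xv_x$. Therefore
\begin{align*}
E_x&=A_x^2v_x^2+\eta^2-(\xi+\eta)\eta=A_x^2v_x^2-\xi\eta,\\
E_{x+1}&=\xi^2+A_{x+1}^2v_x^2-B_{x+1}\xi v_x=A_{x+1}^2v_x^2-\xi\eta-(B_{x+1}-B_x)\xi v_x,
\end{align*}
and
\begin{equation}\label{eq:dE}
E_{x+1}-E_x=(A_{x+1}^2-A_x^2)v_x^2-(B_{x+1}-B_x)A_{x+1}v_xv_{x+1}.
\end{equation}
So $E_x$ would be constant if the coefficients were. We show that it is comparable to $v_x^2+v_{x-1}^2$ and that its relative changes are summable.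

Let $1\le x\le\frac56d+1$ and let $d$ be large. Then $2A_x\ge1-x^2/d^2$, so $2A_x-B_x\ge\frac12$ and $2A_x+B_x\ge\frac32-\frac{2x^2}{d^2}-\frac2d\ge\frac1{10}$, because $\frac32-2(\frac56)^2=\frac19$. Also $\frac18\le A_x<1$, because $\frac12(1-(\frac56)^2)=\frac{11}{72}$, and $|B_x|\le1$. The eigenvalues of the quadratic form $E_x$ in $(v_x,v_{x-1})$ are $\frac12A_x(2A_x\pm B_x)$. Hence
\begin{equation}\label{eq:Ecomp}
\tfrac1{160}(v_x^2+v_{x-1}^2)\le E_x\le2(v_x^2+v_{x-1}^2).
\end{equation}
For $1\le x\le\frac56d$, \eqref{eq:dE} and \eqref{eq:Ecomp} give $|E_{x+1}-E_x|\le\kappa_x(v_x^2+v_{x+1}^2)\le160\kappa_xE_{x+1}$ with $\kappa_x=2|A_{x+1}-A_x|+|B_{x+1}-B_x|$. The factor $x/\sqrt{4x^2-1}=\frac12(1-\frac1{4x^2})^{-1/2}$ is bounded with derivative $O(x^{-3})$ on $[1,\infty)$, the factor $1-x^2/d^2$ has derivative $O(1/d)$, and $B_{x+1}-B_x=-2(x+1)/d^2$. So $\kappa_x\le C(x^{-3}+d^{-1})$ and $\sum_{x\le d}\kappa_x\le C$. Fix $X_0\ge1$ with $160\kappa_x\le\frac12$ for $x\ge X_0$ and $d$ large. Then $e^{-160\kappa_x}E_x\le E_{x+1}\le e^{320\kappa_x}E_x$,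 and so $cE_{X_0}\le E_x\le CE_{X_0}$ for $X_0\le x\le\frac56d$.

Now $E_{X_0}\le C$ because $|\mu_x|\le1$, and $E_{X_0}\ge c$ for $d$ large by \eqref{eq:Ecomp}, \eqref{eq:leg} and the sentence after it. By \eqref{eq:Ecomp}, $v_x^2\le C$ and $d_x(\mu_x^2+\mu_{x-1}^2)\ge v_x^2+v_{x-1}^2\ge c$ for $X_0\le x\le\frac56d$, which is (a) in this range. For the finitely many $x<X_0$, the upper bound follows from $|\mu_x|\le1$ and the lower bound from \eqref{eq:leg}. \qed

\subsection{Proof of (b): setup}

Since the roots merge at $-1$, we remove the alternating sign and write the recurrence as a discrete second-order equation. Let $h=1/d$, $\nu_x=(-1)^x\mu_x$, and $f_x=h^3a_x=y(1-y^2)$ with $y=xh$. From \eqref{eq:rec},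
\[
a_{x+1}(\nu_{x+1}-\nu_x)-a_x(\nu_x-\nu_{x-1})=-(a_x+a_{x+1}+b_x)\nu_x ,
\]
and \eqref{eq:asum}, $2J=\frac12(d^2-1)$ and $2J_x=\frac12(d_x^2-1)$ give $a_x+a_{x+1}+b_x=\frac12d_x(3d^2-2-d_x^2)$. With $z=(x+\frac12)h=\frac12d_xh$ we obtain, for $1\le x\le d-1=2j$,
\begin{equation}\label{eq:sys}
p_x:=f_x(\nu_x-\nu_{x-1}),\qquad p_{x+1}-p_x=-Q_x\nu_x,\qquad Q_x=z(3-2h^2-4z^2),
\end{equation}
where $p_d:=0$. Let $x_0=\frac d2\sqrt{3-2h^2}-\frac12$ be the zero of $Q$. For $z\in[\frac45,1]$ we have $dQ/dz=3-2h^2-12z^2\in[-10,-4]$, so for such $z$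
\begin{equation}\label{eq:Q}
4h|x-x_0|\le|Q_x|\le10h|x-x_0|,\qquad Q_x>0\iff x<x_0 .
\end{equation}

The continuous model of \eqref{eq:sys} is an oscillator $p=f\nu'$, $p'=-Q\nu$. At distance $m=x_0-x$ before the turning point its frequency is $\sqrt{Q/f}\approx(hm)^{1/2}$. The coefficient $Q$ changes by a bounded factor over a distance comparable to $m$, and this exceeds the wavelength $(hm)^{-1/2}$ when $m\gg h^{-1/3}$. This dictates the three regions. Let $\Lambda\ge1$ be an absolute constant, chosen below, and put
\[
m_0=\Lambda d^{1/3},\qquad x_1=\lfloor\tfrac56d\rfloor,\qquad x_2=\lfloor x_0-m_0\rfloor,\qquad x_3=\lceil x_0+m_0\rceil .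
\]
For $d$ large, $x_1<x_2<x_3<d$, and \eqref{eq:Q} holds for $x_1\le x\le d-1$.

\subsection{The oscillatory region $x_1\le x\le x_2$}

In the model, the energy $\mathcal E=p^2+R\nu^2$ with $R=fQ$ satisfies $\mathcal E'=R'\nu^2$. Knowing only that $\mathcal E$ stays $O(h)$ would give $\nu^2\le\mathcal E/R\le C/m$, and then the bound for $\sum\nu^4$ would be $C/m_0$, far from $h\log d$. The energy must be shown to decrease. Over one oscillation $R\nu^2$ averages to $\frac12\mathcal E$, so $\mathcal E'/\mathcal E\approx R'/2R$, and the quantity that is almost conserved is the \emph{action} $\mathcal E/\sqrt R$. The deviation of $R\nu^2$ from $\frac12\mathcal E$ is $-\frac12(p^2-R\nu^2)=-\frac12f\,(p\nu)'$, a derivative up to a slowly varying factor, and it is removed by adding a small multiple of $p\nu$ to the action. We carry this out for the difference equation.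

Until $\Lambda$ is chosen, constants do not depend on $\Lambda$. Write $m=x_0-x\ge m_0$, $R_x=f_xQ_x$, and $\Delta g=\Delta g_x=g_{x+1}-g_x$. The function $y(1-y^2)$ decreases from $\frac{55}{216}$ to $\frac{\sqrt3}8$ on $[\frac56,\frac{\sqrt3}2]$, and $Q\le\frac5{27}$ at $z=\frac56$ and decreases in $z$. So for $d$ large
\[
\tfrac15\le f_x,f_{x+1},f_{x+2}\le\tfrac3{10},\qquad 0<Q_x\le\tfrac15\le f_x .
\]
By \eqref{eq:Q} and $m-2\ge m/2$, the numbers $R_x,R_{x+1},R_{x+2}$ lie in $[chm,Chm]$. Since $f,Q,R$ are polynomials in $xh$ and $h$ with absolute coefficients, their first differences are $O(h)$ and their second differences are $O(h^2)$.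

\medskip\noindent\emph{Energy and action.} Set
\begin{equation}\label{eq:En}
\mathcal E_x=p_xp_{x+1}+R_x\nu_x^2=p_x^2-Q_xp_x\nu_x+R_x\nu_x^2=p_{x+1}^2+Q_xp_{x+1}\nu_x+R_x\nu_x^2 ,
\end{equation}
the three forms being equal by \eqref{eq:sys}. Since $Q_x\le f_x$, we have $Q_x^2\le R_x$, so $|Q_xp\nu_x|\le\frac12(p^2+R_x\nu_x^2)$ for any real $p$. Thus $\mathcal E_x$ lies between $\frac12$ and $\frac32$ times $p^2+R_x\nu_x^2$, both for $p=p_x$ and for $p=p_{x+1}$. Put $I_x=\mathcal E_x/\sqrt{R_x}$ and $Z_x=p_x\nu_x$. From $2\sqrt{R_x}\,|p\nu_x|\le p^2+R_x\nu_x^2\le2\mathcal E_x$ we get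
\begin{equation}\label{eq:basic}
|Z_x|,\ |p_{x+1}\nu_x|\le I_x,\qquad \nu_x^2\le2\mathcal E_x/R_x=2I_xR_x^{-1/2},\qquad p_{x+1}^2\le2\mathcal E_x .
\end{equation}

\medskip\noindent\emph{One step of the energy.} Let $x_1\le x<x_2$ and write $\nu=\nu_x$, $q=p_{x+1}$. From $f_x\nu_x-p_x=f_x\nu_{x-1}$ and the second form in \eqref{eq:En}, $\mathcal E_x=p_x^2+R_x\nu_x\nu_{x-1}$; at $x+1$ this is $\mathcal E_{x+1}=q^2+f_{x+1}Q_{x+1}\nu\nu_{x+1}$. From $q=f_{x+1}(\nu_{x+1}-\nu)$ and the third form, $\mathcal E_x=q^2+Q_x\nu(q+f_x\nu)=q^2+Q_x\nu(f_{x+1}\nu_{x+1}-\Delta f\,\nu)$. Subtracting, and using $f_{x+1}\nu_{x+1}=q+f_{x+1}\nu$ and $\Delta R=f_{x+1}\Delta Q+Q_x\Delta f$,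
\begin{equation}\label{eq:dS}
\mathcal E_{x+1}-\mathcal E_x=f_{x+1}\Delta Q\,\nu\nu_{x+1}+Q_x\Delta f\,\nu^2=\Delta R\,\nu^2+\Delta Q\,\nu q .
\end{equation}
By \eqref{eq:basic} the right side is at most $C\big(m^{-1}+h(hm)^{-1/2}\big)\mathcal E_x\le C\mathcal E_x$ in absolute value, so
\begin{equation}\label{eq:crude}
I_{x+1}\le CI_x .
\end{equation}
Next,
\[
\Delta Z=q\Big(\nu+\frac q{f_{x+1}}\Big)-(q+Q_x\nu)\nu=\frac{q^2}{f_{x+1}}-Q_x\nu^2,
\]
so $q^2-R_x\nu^2=f_{x+1}\Delta Z+\Delta f\,Q_x\nu^2$. Also $q^2+R_x\nu^2=\mathcal E_x-Q_x\nu q$. Half the difference of these two identities is an expression for $R_x\nu^2$; inserting it in \eqref{eq:dS}, with $r=\Delta R/R_x$,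
\[
\mathcal E_{x+1}=\Big(1+\frac r2\Big)\mathcal E_x-\frac r2f_{x+1}\Delta Z+e_x,\qquad e_x=\Delta Q\,\nu q-\frac r2Q_x\big(\nu q+\Delta f\,\nu^2\big).
\]
Since $rQ_x=\Delta R/f_x=O(h)$, \eqref{eq:basic} gives $|e_x|\le ChI_x+Ch^2R_x^{-1/2}I_x\le ChI_x$; the last step uses $R_x\ge chm\ge ch^{2/3}$.

\medskip\noindent\emph{One step of the action.} We have $|r|\le C/m\le\frac12$ for $d$ large, so $(1+\frac r2)(1+r)^{-1/2}=1+O(m^{-2})$. Divide by $\sqrt{R_{x+1}}=\sqrt{R_x}\,(1+r)^{1/2}$:
\begin{equation}\label{eq:dI}
I_{x+1}-I_x=-\beta_x\Delta Z+O\big(m^{-2}+h^{1/2}m^{-1/2}\big)I_x,\qquad \beta_x=\tfrac12f_{x+1}\cdot\Delta R_x\cdot R_x^{-1}R_{x+1}^{-1/2}.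
\end{equation}
For $x_1\le x\le x_2$ we have $|\beta_x|\le Ch(hm)^{-3/2}=Ch^{-1/2}m^{-3/2}\le C\Lambda^{-3/2}$. Choose $\Lambda$ so that this is at most $\frac12$; from now on $\Lambda$ is fixed. In $\beta_{x+1}-\beta_x$, the first factor changes by $O(h)$ and contributes $O(h\cdot h(hm)^{-3/2})$. The second changes by $O(h^2)$ and contributes $O(h^2(hm)^{-3/2})$. The third is the function $u^{-1}v^{-1/2}$, whose gradient is $O((hm)^{-5/2})$ on $[chm,Chm]^2$, at arguments that move by $O(h)$; it contributes $O(h\cdot h(hm)^{-5/2})$. As $hm\le1$,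
\[
|\beta_{x+1}-\beta_x|\le Ch^2(hm)^{-5/2}=Ch^{-1/2}m^{-5/2}.
\]
Let $\tilde I_x=I_x+\beta_xZ_x$. By \eqref{eq:basic} and the choice of $\Lambda$, $\frac12I_x\le\tilde I_x\le\frac32I_x$. In $\tilde I_{x+1}-\tilde I_x=\Delta I+\beta_x\Delta Z+(\beta_{x+1}-\beta_x)Z_{x+1}$ the term $\beta_x\Delta Z$ cancels against \eqref{eq:dI}, and $|Z_{x+1}|\le I_{x+1}\le CI_x$ by \eqref{eq:basic} and \eqref{eq:crude}. Hence
\[
\tilde I_{x+1}\le\tilde I_x\Big(1+C\big(m^{-2}+h^{1/2}m^{-1/2}+h^{-1/2}m^{-5/2}\big)\Big).
\]
As $x$ runs through the region, $m$ runs through points of $[m_0,d]$ spaced by $1$, so the error terms sum to at most $C(1+h^{1/2}d^{1/2}+h^{-1/2}m_0^{-3/2})\le C$.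

\medskip\noindent\emph{Conclusion.} At $x_1$ we have $hm\ge c$, so $R_{x_1}\ge c$ and, by (a), $I_{x_1}\le C(p_{x_1}^2+\nu_{x_1}^2)\le C(\nu_{x_1}^2+\nu_{x_1-1}^2)\le Ch$. Therefore $I_x\le Ch$ for $x_1\le x\le x_2$, and \eqref{eq:basic} gives
\begin{equation}\label{eq:osc}
\nu_x^2\le Ch^{1/2}m^{-1/2}\le Ch^{2/3},\qquad p_{x+1}^2\le2I_xR_x^{1/2}\le Ch^{3/2}m^{1/2},\qquad \sum_{x=x_1}^{x_2}\nu_x^4\le Ch\sum_m\frac1m\le Ch\log d .
\end{equation}

\subsection{The window $x_2\le x\le x_3$}

The window has length $O(h^{-1/3})$, about one wavelength, so a crude step-by-step bound suffices if $\nu$ and $p$ are weighted correctly. At $x=x_2$ we have $m_0\le m<m_0+1$, so \eqref{eq:osc} gives $|\nu_{x_2}|\le Ch^{1/3}$ and $|p_{x_2+1}|\le Ch^{2/3}$. Let $Y_x=|\nu_x|+h^{-1/3}|p_{x+1}|$, so $Y_{x_2}\le Ch^{1/3}$. In the window $f_x\ge\frac16$ for $d$ large, and $|Q_x|\le Ch^{2/3}$ by \eqref{eq:Q}. For $x_2\le x<x_3$, the relations $\nu_{x+1}=\nu_x+p_{x+1}/f_{x+1}$ and $p_{x+2}=p_{x+1}-Q_{x+1}\nu_{x+1}$ give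
\[
|\nu_{x+1}|\le|\nu_x|+6h^{1/3}Y_x,\qquad h^{-1/3}|p_{x+2}|\le h^{-1/3}|p_{x+1}|+Ch^{1/3}|\nu_{x+1}| ,
\]
so $Y_{x+1}\le(1+Ch^{1/3})Y_x$. After $O(h^{-1/3})$ steps the factor is still bounded. Hence $|\nu_x|\le Ch^{1/3}$ and $|p_{x+1}|\le Ch^{2/3}$ throughout the window; in particular $|p_{x_3}|\le Ch^{2/3}$. The window contributes $O(h^{-1/3}h^{4/3})=O(h)$ to $\sum\nu_x^4$.

\subsection{The region beyond the turning point, $x_3\le x\le d-1$}

Here the frozen equation has a growing and a decaying solution, so a forward estimate cannot work. The boundary condition $p_d=0$, which comes from $a_d=0$, selects the decaying one. We have $Q_x<0$ and $|Q_x|\ge4hm_0\ge4h^{2/3}$. Replacing $\nu$ by $-\nu$ if necessary, assume $\nu_{d-1}\ge0$. Go down from $p_d=0$: if $\nu_x\ge0\ge p_{x+1}$, then $p_x=p_{x+1}+Q_x\nu_x\le0$ and $\nu_{x-1}=\nu_x-p_x/f_x\ge\nu_x\ge0$. Hence $0\le\nu_x\le\nu_{x_3}\le Ch^{1/3}$ in the whole region. Summing \eqref{eq:sys},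
\[
4h^{2/3}\sum_{x\ge x_3}\nu_x\le\sum_{x\ge x_3}|Q_x|\nu_x=p_d-p_{x_3}\le Ch^{2/3}.
\]
So $\sum_{x\ge x_3}\nu_x\le C$ and $\sum_{x\ge x_3}\nu_x^4\le(Ch^{1/3})^3\,C\le Ch$.

In each of the three regions $|\nu_x|\le Ch^{1/3}$, and their contributions to $\sum\nu_x^4$ add up to at most $Ch\log d$. This proves (b), and with it Propositions~\ref{prop:mu} and~\ref{prop:cycle}. \qed

\section{Sharpness}\label{sec:sharp}

We prove Theorem~\ref{thm:sharp}.

\subsection{The tetrahedron}

By Lemma~\ref{lem:spec} and Proposition~\ref{prop:mu}(a), $|[K_4]|=|\mu_j|/d\le Cd^{-3/2}$, so every $\alpha<\frac12$ is admissible. For the converse we use Roberts' theorem \cite{Roberts}. Applied to the regular tetrahedron, it states that the $\{6j\}$-symbol with six entries $j$ satisfies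
\[
\{6j\}=(12\pi\mathcal V)^{-1/2}\Big(\cos\big(6(j+\tfrac12)\theta+\tfrac\pi4\big)+o(1)\Big),\qquad \mathcal V=\tfrac{\sqrt2}{12}\,j^3,
\]
where $\theta$ is the exterior dihedral angle, $\cos\theta=-\frac13$. The number $\theta/\pi$ is irrational by Niven's theorem; directly, if it were rational, then $2\cos\theta=e^{i\theta}+e^{-i\theta}$ would be an algebraic integer, which the rational number $-\frac23$ is not. So the multiples of $6\theta$ are dense modulo $\pi$, and the absolute value of the cosine has upper limit $1$. Since $d^3/(12\pi\mathcal V)\to8/(\sqrt2\,\pi)$,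
\[
\limsup_{j\to\infty}d^{3/2}|[K_4]|=\Big(\frac8{\sqrt2\,\pi}\Big)^{1/2}>1 .
\]
Thus $|[K_4]|>d^{-3/2}$ for infinitely many $j$, and no $\alpha\ge\frac12$ is admissible. This proves (i); it also shows that $K_4$ must be excluded from Theorem~\ref{thm:two}.

\subsection{Prisms}

A prism is 2PI. Indeed, delete two edges. If both lie on one of the two $n$-cycles, then the other cycle is intact and every vertex is joined to it by an edge $u_iv_i$. Otherwise each cycle loses at most one edge and stays connected, and one of the $n\ge3$ edges $u_iv_i$ survives.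

The two $n$-cycles are induced and are joined leg by leg in the same cyclic order, so their tensors agree up to sign. This is the case of equality in Lemma~\ref{lem:sweep}: by \eqref{eq:spec},
\begin{equation}\label{eq:prism}
|[\Gamma]|=\|[\gamma]\|^2=d^{-n}\sum_{x=0}^{2j}d_x\mu_x^n .
\end{equation}

\medskip\noindent\emph{The cube.} The upper bound is Proposition~\ref{prop:cycle}. By Proposition~\ref{prop:mu}(a), for $2\le x\le\frac56d$,
\[
d_x\mu_x^4+d_{x-1}\mu_{x-1}^4\ge\tfrac12d_{x-1}(\mu_x^2+\mu_{x-1}^2)^2\ge\frac cx .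
\]
All terms in \eqref{eq:prism} are nonnegative for $n=4$, so summing over even $x$ gives $\sum_xd_x\mu_x^4\ge c\log d$.

\medskip\noindent\emph{The limit for $n\ge5$.} For $x\le\frac56d$, Proposition~\ref{prop:mu}(a) gives $d_x|\mu_x|^n\le C_n(x+1)^{1-n/2}$, with $C_n$ depending only on $n$; this bound is summable in $x$ and independent of $d$. Letting $d\to\infty$ in (a) gives $|P_x(\frac12)|\le C(x+1)^{-1/2}$ by \eqref{eq:leg}, so the series $\sigma_n$ converges absolutely. By (b), $\sum_{x>5d/6}d_x|\mu_x|^n\le Cd^{-1/3}\log d\to0$. Dominated convergence and \eqref{eq:leg} give $d^n|[\Gamma]|\to\sigma_n$.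

\subsection{A lower bound for $\sigma_n$}

The terms of $\sigma_n$ need not be positive for odd $n$; for instance $P_2(\frac12)=-\frac18$. To see that the sum is positive, we use $\frac12=\cos60^\circ$ and interpret $P_x(\frac12)$ as the eigenvalues of a random walk. Let $\omega$ be the normalized surface measure on $S^2$. We recall three facts. (1) For fixed $\eta\in S^2$ and $\xi$ distributed according to $\omega$, the product $\eta\cdot\xi$ is uniform on $[-1,1]$. (2) By the addition theorem for Legendre polynomials, the average of $P_x(\eta\cdot\xi)$ over the points $\xi$ of the circle at angular distance $\psi$ from $\zeta$ is $P_x(\cos\psi)P_x(\eta\cdot\zeta)$. (3) For $0<r<1$ and $|u|\le1$,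
\[
\Psi_r(u):=\sum_{x\ge0}d_xr^xP_x(u)=\frac{1-r^2}{(1-2ru+r^2)^{3/2}}\ge0 ,
\]
where the series converges uniformly since $|P_x|\le1$; by (1) and $\int_{-1}^1P_x=0$ for $x\ge1$, the function $\Psi_r(\eta\cdot\xi)$ has mean $1$ with respect to $\omega(d\xi)$.

Let $\xi_0=\eta,\xi_1,\xi_2,\dots$ be the random walk on $S^2$ whose steps go to a uniform point of the circle at angular distance $60^\circ$. By (2), $P_x(1)=1$ and induction, $\mathbb E\,P_x(\eta\cdot\xi_k)=P_x(\frac12)^k$. Hence
\begin{equation}\label{eq:walk}
\sum_{x\ge0}d_xr^xP_x(\tfrac12)^k=\mathbb E\,\Psi_r(\eta\cdot\xi_k).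
\end{equation}
It remains to show that the law of $\xi_k$ dominates a multiple of $\omega$.

After two steps, $\eta\cdot\xi_2=\cos^260^\circ+\sin^260^\circ\cos\varphi=\frac14+\frac34\cos\varphi$ with $\varphi$ uniform. This variable has density $\pi^{-1}\big((\frac34)^2-(u-\frac14)^2\big)^{-1/2}\ge\frac4{3\pi}$ on $(-\frac12,1)$. The law of $\xi_2$ is invariant under rotations about $\eta$, and under $\omega$ the density of $u=\eta\cdot\xi$ is $\frac12$. So $\xi_2$ has density at least $\frac8{3\pi}$ relative to $\omega$ on the cap $\Omega(\eta)=\{\xi:\eta\cdot\xi>-\frac12\}$, which has measure $\frac34$. Four steps are two double steps, and $\xi\in\Omega(\zeta)$ if and only if $\zeta\in\Omega(\xi)$. So the density of $\xi_4$ at $\xi$ is at least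
\[
\Big(\frac8{3\pi}\Big)^2\omega\big(\Omega(\eta)\cap\Omega(\xi)\big)\ge\Big(\frac8{3\pi}\Big)^2\Big(\frac34+\frac34-1\Big)=\frac{32}{9\pi^2},
\]
for every starting point $\eta$. For $k>4$, condition on $\xi_{k-4}$: the law of $\xi_k$ is a mixture of four-step laws, so it also dominates $\frac{32}{9\pi^2}\omega$. As $\Psi_r\ge0$ has mean $1$, the right side of \eqref{eq:walk} is at least $\frac{32}{9\pi^2}$ for $k\ge4$. Take $k=n\ge5$ and let $r\to1$; by absolute convergence the left side tends to $\sigma_n$. Hence $\sigma_n\ge\frac{32}{9\pi^2}$.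

Finally, for $\alpha>1$ we have $d^{-n+1-\alpha}=o(d^{-n})$, while the prism over the $n$-gon, $n\ge4$, satisfies $|[\Gamma]|\ge cd^{-n}$ for large $j$. So no $\alpha>1$ is admissible for it. This completes the proof of Theorem~\ref{thm:sharp}. \qed

\begin{remark}
Formula \eqref{eq:prism} also holds for the triangular prism, where Lemma~\ref{lem:spec} gives $|[\Gamma]|=[K_4]^2$. By part (i), $\limsup d^3|[\Gamma]|=8/(\sqrt2\,\pi)>1$, so no $\alpha\ge1$ is admissible for this graph. For the cube, $\alpha=1$ fails because of the logarithm.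
\end{remark}

\begin{thebibliography}{9}

\bibitem{Nador}
Victor Nador, \emph{Combinatorial decompositions for deformed or decorated classes of maps}, arXiv:2312.00056 (2023).

\bibitem{Roberts}
Roberts, Geom.\ Topol.\ \textbf{3} (1999), 21--66.

\end{thebibliography}
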